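\title{Independence of the Sample Mean and the Relative Range Characterizes the Gamma Distribution}

\begin{abstract}
Let $X_1,\dots,X_n$, $n\ge2$, be independent positive random variables with a common nondegenerate law. We prove that if the sample mean is independent of the quotient of the sample range by the sample mean, then the law is a gamma distribution. No density, smoothness or moment assumption is made. For $n\ge3$ this proves a conjecture posed in a paper of Lin and Stoyanov. The range may be replaced by any statistic in a class of convex measures of dispersion that contains the standard deviation, Gini's mean difference and the maximal deviation from the mean. The proof uses the two extreme regimes of the quotient: samples dominated by one observation yield an identity between the law and its $n$-fold convolution, and nearly constant samples yield first a continuous density and then a second-order equation for its logarithm.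
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $X_1,\dots,X_n$ be independent random variables with a common law $\mu$ on $(0,\infty)$. Write $\overline X_n=\frac1n\sum_i X_i$ for the sample mean and $R_n=\max_iX_i-\min_iX_i$ for the sample range. A change of the unit of measurement multiplies both by the same factor, so the \emph{relative range} $R_n/\overline X_n$ measures the spread of the sample in a scale-free way, while $\overline X_n$ measures its size. For which laws does the size of the sample carry no information about its relative spread?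

One family of answers comes from a change of variables. For $x\in\mathbb R^n$ put $\sigma(x)=\sum_ix_i$ and $\bar x=\sigma(x)/n$; let $\mathbf 1=(1,\dots,1)$ and $Z=\{z\in\mathbb R^n:\sigma(z)=0\}$. Every $x\in(0,\infty)^n$ is uniquely of the form $x=m(\mathbf 1+z)$ with $m=\bar x>0$ and $z\in Z_+=\{z\in Z: z_i>-1\text{ for all }i\}$, and all pairs $(m,z)\in(0,\infty)\times Z_+$ occur. Since $\mathbf 1$ is orthogonal to $Z$ and has length $\sqrt n$, and $Z$ has dimension $n-1$,
\begin{equation}\label{eq:polar}
dx=\sqrt n\,m^{n-1}\,dm\,dz ,
\end{equation}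
where $dz$ is Lebesgue measure on $Z$. The gamma distribution $\gamma(a,b)$, $a,b>0$, is the law on $(0,\infty)$ with density $\Gamma(a)^{-1}b^{-a}x^{a-1}e^{-x/b}$. For a gamma sample the joint density in the coordinates $(m,z)$ is a constant times
\begin{equation}\label{eq:gammaproduct}
m^{na-1}e^{-nm/b}\cdot\prod_{i=1}^n(1+z_i)^{a-1},
\end{equation}
a function of $m$ times a function of $z$. So $\overline X_n$ is independent of the whole vector $X/\overline X_n$, where $X=(X_1,\dots,X_n)$, and in particular of $R_n/\overline X_n$.

A point mass is a second, trivial answer. It is natural to guess that there are no others. The vector $X/\overline X_n$ has $n-1$ degrees of freedom and the relative range retains only one of them. Still, independence says that $P(\overline X_n\le m,\ R_n/\overline X_n\le q)$ factorizes for all $m$ and $q$, and this is a two-parameter family of equations for an unknown function of one variable. The following conjecture is posed in \cite{LS}.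

\begin{quote}
\emph{Let $n\ge3$ and let $\mu$ be any nondegenerate law on $(0,\infty)$. If $\overline X_n$ and $R_n/\overline X_n$ are independent, then $\mu$ is a gamma distribution.}
\end{quote}

\noindent The word ``any'' matters: $\mu$ is not assumed to have a density, and a priori it may have atoms or a singular part. We prove the conjecture, for $n=2$ as well, and for a class of statistics besides the range. Let $e_1,\dots,e_n$ be the unit vectors and $R(x)=\max_ix_i-\min_ix_i$.

\begin{definition}\label{def:adm}
A function $T:\mathbb R^n\to[0,\infty)$ is \emph{admissible} if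
\begin{itemize}
\item[(T1)] $T$ is convex, positively homogeneous ($T(\lambda x)=\lambda T(x)$ for $\lambda\ge0$) and invariant under permutations of the coordinates; $T(x+t\mathbf 1)=T(x)$ for $t\in\mathbb R$; and $T(x)=0$ if and only if $x\in\mathbb R\mathbf 1$;
\item[(T2)] $T(e_i)=1$, and $T(x)<\sigma(x)$ whenever $x\in[0,\infty)^n$ has at least two positive coordinates.
\end{itemize}
\end{definition}

Condition (T1) says that $T$ measures dispersion. Condition (T2) says that among nonnegative samples with a given sum, the most dispersed are exactly those concentrated in one coordinate. The range is admissible: $R(x)=\max_{i,j}(x_i-x_j)$ is a maximum of linear functions, which gives (T1); $R(e_i)=1$; and if $x\ge0$ has two positive coordinates, then $R(x)\le\max_ix_i<\sigma(x)$.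

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $T$ be admissible, and let $X_1,\dots,X_n$ be independent with a common nondegenerate law $\mu$ on $(0,\infty)$. If $\overline X_n$ and $T(X)/\overline X_n$ are independent, then $\mu$ is a gamma distribution. Conversely, for gamma samples they are independent.
\end{theorem}

The case $T=R$, $n\ge3$ is the conjecture. The converse follows from \eqref{eq:gammaproduct}, since $T(X)/\overline X_n=T(X/\overline X_n)$ by homogeneity. The rest of the paper proves the direct part. Throughout,
\[
S=X_1+\dots+X_n,\qquad Q=T(X)/S,\qquad \psi(\varepsilon)=P(Q\le\varepsilon),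
\]
$F$ is the distribution function of $\mu$, and $\mu^{*n}$ is the law of $S$. As $\overline X_n=S/n$ and $T(X)/\overline X_n=nQ$, the hypothesis is that $S$ and $Q$ are independent.

The variable $Q$ takes values in $[0,1]$, and the proof rests on the two ends of this interval (Figure~\ref{fig:simplex}). On $\{Q\le\varepsilon\}$ all observations are close to $S/n$; on $\{Q>1-\varepsilon\}$ one observation is close to $S$. Independence says that conditioning on either event leaves the law of $S$ unchanged. Section~\ref{sec:two} shows what each end gives when $n=2$, and Section~\ref{sec:adm} collects properties and examples of admissible statistics. Section~\ref{sec:support} shows that $\mu$ has no atoms and has support $[0,\infty)$. Section~\ref{sec:vertex} derives the identity $\mu^{*n}(ds)=Cs^\rho\mu(ds)$ from the end $Q\to1$. Section~\ref{sec:density} combines it with the end $Q\to0$ to produce a continuous positive density, and Section~\ref{sec:equation} identifies that density.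

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\coordinate (a) at (90:2.6);
\coordinate (b) at (210:2.6);
\coordinate (c) at (330:2.6);
\fill[gray!25] (barycentric cs:a=16,b=7,c=7) -- (barycentric cs:a=13,b=13,c=4) -- (barycentric cs:a=7,b=16,c=7) -- (barycentric cs:a=4,b=13,c=13) -- (barycentric cs:a=7,b=7,c=16) -- (barycentric cs:a=13,b=4,c=13) -- cycle;
\fill[gray!70] (a) -- (barycentric cs:a=7,b=3) -- (barycentric cs:a=8,b=1,c=1) -- (barycentric cs:a=7,c=3) -- cycle;
\fill[gray!70] (b) -- (barycentric cs:b=7,c=3) -- (barycentric cs:a=1,b=8,c=1) -- (barycentric cs:a=3,b=7) -- cycle;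
\fill[gray!70] (c) -- (barycentric cs:a=3,c=7) -- (barycentric cs:a=1,b=1,c=8) -- (barycentric cs:b=3,c=7) -- cycle;
\draw (a) node[above]{$e_1$} -- (b) node[left]{$e_2$} -- (c) node[right]{$e_3$} -- cycle;
\end{tikzpicture}
\caption{The triangle $\{x\in[0,\infty)^3:x_1+x_2+x_3=1\}$ of normalized samples of size three, with the two regions used in the proof drawn for the range $R$ and $\varepsilon=0.3$: the hexagon $R\le\varepsilon$ of nearly constant samples (light), and the three darts $R>1-\varepsilon$ of samples dominated by one coordinate (dark).}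
\label{fig:simplex}
\end{figure}

\section{Samples of size two}\label{sec:two}

Let $n=2$ and $T=R$, so that $Q=|X_1-X_2|/(X_1+X_2)$.

\subsection*{Nearly equal observations} Suppose that $\mu$ has a positive $C^2$ density $f$, and put $g=\log f$. The substitution $x_1=m(1+q)$, $x_2=m(1-q)$, $|q|<1$, has Jacobian $2m$, and $Q=|q|$. Hence $(\overline X_2,Q)$ has the density $p(m,q)=4mf(m+mq)f(m-mq)$ on $(0,\infty)\times(0,1)$. This function is continuous and positive, so independence means that $p(m,q)/p(1,q)$ does not depend on $q$; letting $q\to0$, the common value is $mf(m)^2/f(1)^2$. Taking logarithms,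
\begin{equation}\label{eq:two}
g(m+mq)+g(m-mq)-2g(m)=\log H(q),\qquad H(q)=f(1+q)f(1-q)/f(1)^2 .
\end{equation}
The right side does not depend on $m$. Dividing by $q^2$ and letting $q\to0$, we find that $m^2g''(m)$ is a constant $A$. Two integrations give $g(m)=-A\log m+\beta m+\kappa$, and this is the form of the logarithm of a gamma density.

This computation is the core of the theorem. For $n\ge3$ the left side of \eqref{eq:two} becomes an average over a small body in $Z$, which causes no trouble because $\sigma(z)=0$ still cancels the first-order term. The assumption $g\in C^2$ can be lowered to continuity by differentiating smooth functions that touch $g$ instead of $g$ itself (Section~\ref{sec:equation}). The real obstacle is that $\mu$ is not known to have a density at all.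

\subsection*{One dominant observation} The other end needs no density. We argue heuristically here. Since $1-Q=2\min(X_1,X_2)/S$, the event $Q>1-\varepsilon$ means that one observation is smaller than $\varepsilon S/2$, and then the other one equals $S$ up to a factor close to $1$. Thus $P(S\in ds,\,Q>1-\varepsilon)\approx2F(\varepsilon s/2)\,\mu(ds)$, whereas by independence the left side is $c_\varepsilon\,\mu^{*2}(ds)$ with $c_\varepsilon=P(Q>1-\varepsilon)$. So $\mu^{*2}(ds)=w(s)\mu(ds)$ with $w(s)=\lim_{\varepsilon\to0}2F(\varepsilon s/2)/c_\varepsilon$. The ratio $w(\lambda s)/w(s)=\lim_{t\to0}F(\lambda t)/F(t)$ does not depend on $s$, which forces $w$ to be a power $Cs^\rho$. For the gamma law and general $n$ this is consistent: by \eqref{eq:gammaproduct}, $S$ has law $\gamma(na,b)$, and the ratio of the densities of $\gamma(na,b)$ and $\gamma(a,b)$ is a constant times $s^{(n-1)a}$.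

The identity says that $\mu$ is as regular as its own convolution power, and it converts statements about the law of $S$, which independence provides, into statements about $\mu$. Both uses appear in Section~\ref{sec:density}.

\section{Admissible statistics}\label{sec:adm}

A finite convex function on $\mathbb R^n$ is continuous, so every admissible $T$ is continuous. Moreover $T\le\sigma$ on $[0,\infty)^n$: by (T2) if two coordinates are positive, and because $T(te_i)=t$ for $t\ge0$ otherwise. Hence $0\le Q\le1$. Near the diagonal $\mathbb R\mathbf 1$ we need only that $T$ is comparable to the range.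

\begin{lemma}\label{lem:compare}
If $T$ is admissible, then $R/(n-1)\le T\le(n-1)R$ on $\mathbb R^n$.
\end{lemma}

\begin{proof}
By symmetry let $x_1=\max_ix_i$. The average of all vectors obtained from $x$ by permuting the coordinates $2,\dots,n$ is $y=(x_1,u,\dots,u)$ with $u=\frac1{n-1}\sum_{i\ge2}x_i$. Convexity and symmetry give $T(x)\ge T(y)$, and
\[
T(y)=T\big((x_1-u)e_1\big)=x_1-u=\frac1{n-1}\sum_{i\ge2}(x_1-x_i)\ge\frac{R(x)}{n-1}.
\]
For the upper bound, $x'=x-(\min_ix_i)\mathbf 1$ has coordinates in $[0,R(x)]$, one of which is $0$, so $T(x)=T(x')\le\sigma(x')\le(n-1)R(x)$.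
\end{proof}

For $n=2$ the range is thus the only admissible statistic. We fix a constant $c\ge1$ with $c^{-1}R\le T\le cR$; one may take $c=n-1$ in general and $c=1$ for the range. In terms of the sample,
\begin{equation}\label{eq:QR}
Q\le cR(X)/S,\qquad R(X)\le cQS,\qquad |X_i-\overline X_n|\le R(X).
\end{equation}
The independence of $\overline X_n$ and $T(X)/\overline X_n$ is not affected when $T$ is multiplied by a positive constant, so Theorem~\ref{thm:main} applies to each of the following statistics. Let $x_{(1)}\le\dots\le x_{(n)}$ be the coordinates of $x$ in increasing order.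

\begin{proposition}\label{prop:examples}
For $n\ge2$, a positive multiple of each of the following functions is admissible:
\begin{itemize}
\item[(i)] $\sum_ia_ix_{(i)}$, where $\sum_ia_i=0$ and $a_1\le\dots\le a_{n-1}<a_n$;
\item[(ii)] Gini's mean difference $\sum_{i<j}|x_i-x_j|$;
\item[(iii)] the standard deviation $\big(\sum_i(x_i-\bar x)^2\big)^{1/2}$;
\item[(iv)] the maximal deviation $\max_i|x_i-\bar x|$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Call the function $T$. By the rearrangement inequality $T(x)=\max_\pi\sum_ia_ix_{\pi(i)}$, the maximum over all permutations, so $T$ is convex, positively homogeneous and symmetric; it is translation invariant because $\sum_ia_i=0$. Writing $x_{(i)}=x_{(1)}+\sum_{k<i}(x_{(k+1)}-x_{(k)})$ we get $T(x)=\sum_{k<n}A_k(x_{(k+1)}-x_{(k)})$ with $A_k=\sum_{i>k}a_i$. Here $A_k>0$: otherwise the average of $a_{k+1},\dots,a_n$ is $\le0$ and that of $a_1,\dots,a_k$ is $\ge0$, which for a nondecreasing sequence forces all $a_i$ to be equal. So $T\ge0$, with equality only on $\mathbb R\mathbf 1$. Finally $T(e_i)=a_n=A_{n-1}>0$, and for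 $x\ge0$ with $x_{(n-1)}>0$,
\[
a_n\sigma(x)-T(x)=\sum_i(a_n-a_i)x_{(i)}\ge(a_n-a_{n-1})x_{(n-1)}>0 .
\]
Thus $T/a_n$ is admissible.

(ii) In $\sum_{i<j}(x_{(j)}-x_{(i)})$ the term $x_{(i)}$ occurs $i-1$ times with a plus sign and $n-i$ times with a minus sign. This is case (i) with $a_i=2i-n-1$.

(iii), (iv) Both are symmetric norms of $x-\bar x\mathbf 1$, and the linear map $x\mapsto x-\bar x\mathbf 1$ commutes with permutations and has kernel $\mathbb R\mathbf 1$; this gives (T1). Let $x\ge0$ have two positive coordinates and, by homogeneity, $\sigma(x)=1$. In (iii), $\sum_i(x_i-\bar x)^2=\sum_ix_i^2-\frac1n<1-\frac1n$, and $1-\frac1n$ is the value of this sum at $e_i$. In (iv) the value at $e_i$ is $1-\frac1n$, and $x_i-\frac1n<1-\frac1n$; further $\frac1n-x_i\le\frac1n<1-\frac1n$ if $n\ge3$, and $\frac12-x_i<\frac12$ if $n=2$, since then both coordinates are positive.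
\end{proof}

From now on $T$ is admissible, $\mu$ is nondegenerate, and $S$ and $Q$ are independent.

\section{Atoms and support}\label{sec:support}

If $n=2$ and $\mu$ is concentrated on $\{1,2\}$, then $Q=0$ when $S\in\{2,4\}$ and $Q=\frac13$ when $S=3$, so $S$ determines $Q$. If $\mu$ is uniform on $(0,1)$, then a value of $S$ near $n$ forces $Q$ to be near $0$. The two lemmas of this section turn these examples into general arguments; nondegeneracy is used in both.

\begin{lemma}\label{lem:atoms}
The law $\mu$ has no atoms.
\end{lemma}

\begin{proof}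
Put $p(x)=\mu(\{x\})$ and suppose that $\mu$ has an atom. By (T1), $Q=0$ if and only if all $X_i$ are equal, and $\pi_0:=P(Q=0)=\int p(x)^{n-1}\mu(dx)=\sum_xp(x)^n>0$. The event $\{S=nx,\,Q=0\}$ is the event that all $X_i$ equal $x$, so independence gives
\begin{equation}\label{eq:atoms}
\pi_0\,P(S=nx)=p(x)^n\qquad(x>0).
\end{equation}

If there is exactly one atom $x$, then $\pi_0=p(x)^n$ and $S=nx$ almost surely. By Fubini's theorem there is a number $y$ (a value of $X_2+\dots+X_n$) with $P(X_1=nx-y)=1$, contrary to nondegeneracy.

If $x\ne y$ are atoms, then \eqref{eq:atoms} creates new atoms that are too heavy. Put $y_0=y$ and $y_{k+1}=((n-1)x+y_k)/n$. The event $X_1=\dots=X_{n-1}=x$, $X_n=y_k$ implies $S=ny_{k+1}$, so $p(y_{k+1})^n\ge\pi_0\,p(x)^{n-1}p(y_k)$. With $\alpha=\pi_0^{1/(n-1)}p(x)>0$ this reads $(p(y_{k+1})/\alpha)^n\ge p(y_k)/\alpha$, whence $p(y_k)/\alpha\ge(p(y)/\alpha)^{n^{-k}}\to1$. The points $y_k=x+n^{-k}(y-x)$ are distinct, so $\sum_kp(y_k)=\infty$, which is absurd.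
\end{proof}

Let $E\subset[0,\infty)$ be the support of $\mu$, the set of real points all of whose neighborhoods have positive measure. It is closed, $\mu(E)=1$, and it has at least two points. We note that
\begin{equation}\label{eq:psipos}
\psi(\varepsilon)>0\qquad(\varepsilon>0).
\end{equation}
Indeed, if $0<x\in E$ and $0<\delta<x/2$, then with positive probability all $X_i$ lie in $(x-\delta,x+\delta)$, and then $Q\le4c\delta/(nx)$ by \eqref{eq:QR}.

\begin{lemma}\label{lem:support}
$E=[0,\infty)$.
\end{lemma}

\begin{proof}
\emph{$E$ is an interval.} Let $x_1,\dots,x_n\in E$ and $s=\sum_ix_i$. For $\delta,\varepsilon>0$, independence and \eqref{eq:psipos} give $P(|S-s|<\delta,\,Q\le\varepsilon)=P(|S-s|<\delta)\,\psi(\varepsilon)>0$. On this event, by \eqref{eq:QR}, $|X_1-s/n|\le c\varepsilon(s+\delta)+\delta/n$. So every neighborhood of $s/n$ has positive measure, that is, $s/n\in E$. If the closed set $E$ were not an interval, there would be $u<v$ in $E$ with $(u,v)\cap E=\emptyset$; but $((n-1)u+v)/n$ lies in $E$ and in $(u,v)$. So $E$ is an interval with endpoints $0\le l<r\le\infty$.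

\emph{The endpoints.} By Lemma~\ref{lem:atoms}, $P(Q=0)=0$, so $P(Q>q)>0$ for some $q>0$. By independence, $P(S\in B,\,Q>q)>0$ whenever $P(S\in B)>0$. Suppose $r<\infty$. Then $P(S>nr-\delta)>0$ for every $\delta>0$. But $S>nr-\delta$ and $X_i\le r$ for all $i$ force $X_i>r-\delta$ for all $i$, so $Q\le c\delta/(nr-\delta)<q$ for small $\delta$, a contradiction. Suppose $l>0$. Then $P(S<nl+\delta)>0$, while $S<nl+\delta$ and $X_i\ge l$ for all $i$ force $X_i<l+\delta$ for all $i$, so $Q\le c\delta/(nl)<q$ for small $\delta$, a contradiction.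
\end{proof}

Consequently every interval $I\subset(0,\infty)$ of positive length has positive measure under $\mu$, and also under $\mu^{*n}$, because $S\in I$ if all $X_i$ lie in $I/n$.

\section{One dominant observation: the convolution identity}\label{sec:vertex}

\begin{proposition}\label{prop:identity}
There are constants $C>0$ and $\rho>0$ such that $\mu^{*n}(ds)=Cs^\rho\,\mu(ds)$ on $(0,\infty)$.
\end{proposition}

For $n=2$ the argument of Section~\ref{sec:two} rested on comparing the small observation with $\varepsilon$ times the large one. In general we need to describe $\{Q>1-\varepsilon\}$ by an inequality $V<\varepsilon X_1$ in which $V$ depends on $X_2,\dots,X_n$ only. For $y\in\mathbb R^{n-1}$ let $\sigma(y)$ again denote the sum of the coordinates and put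
\[
h(y)=1+\sigma(y)-T(1,y).
\]
With $X'=(X_2,\dots,X_n)$ and $Y=X'/X_1$, homogeneity gives $S-T(X)=X_1h(Y)$, so
\begin{equation}\label{eq:hevent}
Q>1-\varepsilon\iff X_1h(Y)<\varepsilon S .
\end{equation}
If $h$ were positively homogeneous, $X_1h(Y)=h(X')$ would be the required $V$. For the range this holds where it matters: $h(y)=\sigma(y)+\min_iy_i$ for $y\in[0,1]^{n-1}$. In general we replace $h$ by its directional derivative at $0$, which exists by convexity.

\begin{lemma}\label{lem:D}
The limit $D(y)=\lim_{t\downarrow0}h(ty)/t$ exists and is finite for all $y\in\mathbb R^{n-1}$, and $D$ is continuous and positively homogeneous. There are $0<d_0\le d_1$ with $d_0\sigma\le D\le d_1\sigma$ on $[0,\infty)^{n-1}$. For every $\delta\in(0,1)$ there is $\theta\in(0,\delta]$ such that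
\[
(1-\delta)D(y)\le h(y)\le D(y)\qquad\text{for } y\ge0,\ \sigma(y)\le\theta .
\]
\end{lemma}

\begin{proof}
The function $h$ is finite and concave, $h(0)=1-T(e_1)=0$, and $h(y)>0$ for $0\ne y\ge0$ by (T2). For $0<t<t'$ concavity on the segment from $0$ to $t'y$ gives $h(ty)\ge(t/t')h(t'y)$, so $h(ty)/t$ increases as $t\downarrow0$. Since $0=\frac1{1+t}(ty)+\frac t{1+t}(-y)$, concavity also gives $h(ty)/t\le-h(-y)$. So $D$ exists, is finite and positively homogeneous, and $D\ge h$. As a pointwise limit of concave functions $D$ is concave, hence continuous. On the simplex $\Delta=\{v\ge0:\sigma(v)=1\}$ we have $D\ge h>0$; let $d_0,d_1$ be the minimum and maximum of $D$ on $\Delta$. By Dini's theorem (monotone convergence of continuous functions to a continuous limit on a compact set is uniform) there is $\theta\in(0,\delta]$ with $h(tv)/t\ge D(v)-\delta d_0\ge(1-\delta)D(v)$ for $v\in\Delta$ and $0<t\le\theta$.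
\end{proof}

Put $V=D(X')=X_1D(Y)$, which is independent of $X_1$, and
\[
G(z)=P(V<z),\qquad c_\varepsilon=P(Q>1-\varepsilon).
\]
The next lemma is the precise form of ``$c_\varepsilon\,\mu^{*n}(dx)\approx nG(\varepsilon x)\,\mu(dx)$''.

\begin{lemma}\label{lem:sandwich}
Let $\delta\in(0,1)$ and $k=(1+\delta)/(1-\delta)$. There is $\varepsilon(\delta)>0$ such that for $0<\varepsilon<\varepsilon(\delta)$ and $0\le r<s\le\infty$,
\begin{equation}\label{eq:sandwich}
n\int_{(r,\,s/(1+\delta)]}G(\varepsilon x)\,\mu(dx)\ \le\ c_\varepsilon\,P(r<S\le s)\ \le\ n\int_{(r/(1+\delta),\,s]}G(k\varepsilon x)\,\mu(dx).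
\end{equation}
\end{lemma}

\begin{proof}
Take $\theta$ from Lemma~\ref{lem:D} and let $M_i=\{S<(1+\theta)X_i\}$. These events are disjoint, because $X_i>S/2$ on $M_i$. Every point of the compact set $\{x\ge0:\sigma(x)=1,\ \max_ix_i\le1/(1+\theta)\}$ has two positive coordinates, so by (T2) the maximum of $T$ on it is $1-\varepsilon_1$ with $\varepsilon_1>0$. Hence for $\varepsilon<\varepsilon_1$ the event $Q>1-\varepsilon$ implies that exactly one $M_i$ occurs. By independence of $S$ and $Q$ and by symmetry,
\[
c_\varepsilon P(r<S\le s)=nP(r<S\le s,\ W_\varepsilon),\qquad W_\varepsilon=\{Q>1-\varepsilon\}\cap M_1 .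
\]
Note that $M_1=\{\sigma(Y)<\theta\}$ and that $X_1\le S\le(1+\delta)X_1$ on $M_1$. For $\varepsilon<\varepsilon(\delta):=\min(\varepsilon_1,\theta d_0)$ we claim that
\[
\{V<\varepsilon X_1\}\subset W_\varepsilon\subset\{V<k\varepsilon X_1\}.
\]
If $V<\varepsilon X_1$, then $\sigma(Y)\le D(Y)/d_0<\varepsilon/d_0<\theta$, so $M_1$ occurs, and $X_1h(Y)\le V<\varepsilon X_1\le\varepsilon S$, so $Q>1-\varepsilon$ by \eqref{eq:hevent}. On $W_\varepsilon$, Lemma~\ref{lem:D} and \eqref{eq:hevent} give $(1-\delta)D(Y)\le h(Y)<\varepsilon S/X_1\le\varepsilon(1+\delta)$, that is, $V<k\varepsilon X_1$.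

On $W_\varepsilon$, the condition $r<X_1\le s/(1+\delta)$ implies $r<S\le s$, which in turn implies $r/(1+\delta)<X_1\le s$. Therefore $P(r<S\le s,W_\varepsilon)$ lies between $P(r<X_1\le s/(1+\delta),\,V<\varepsilon X_1)$ and $P(r/(1+\delta)<X_1\le s,\,V<k\varepsilon X_1)$. Since $V$ and $X_1$ are independent, these probabilities are the integrals in \eqref{eq:sandwich}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:identity}]
We do not know in advance that $G(\varepsilon x)/c_\varepsilon$ converges. We obtain limits along subsequences by compactness, and \eqref{eq:sandwich} then identifies them.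

\emph{Compactness.} Since $V\le d_1\sigma(X')$ and $0\in E$, we have $G(z)>0$ for $z>0$. By \eqref{eq:sandwich} with $r=0$, $s=\infty$, $\delta=\frac12$, we get $c_\varepsilon>0$, and the nondecreasing functions $w_\varepsilon(x)=nG(\varepsilon x)/c_\varepsilon$ satisfy $\int w_\varepsilon\,d\mu\le1$ for $\varepsilon<\varepsilon(\frac12)$. Hence
\[
0\le w_\varepsilon(x)\le1/\mu([x,\infty))<\infty ,
\]
the finiteness because $E$ is unbounded. Helly's selection theorem states that a sequence of nondecreasing functions on $(0,\infty)$ that is bounded at each point and bounded below has a subsequence converging to a nondecreasing right-continuous function $w$ at every continuity point of $w$, thus off a countable set. So every sequence $\varepsilon_j\to0$ has a subsequence, again written $\varepsilon_j$, with such a limit $w$.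

\emph{Identification.} Let $0<r<s<\infty$. Divide \eqref{eq:sandwich} by $c_{\varepsilon_j}$ and let $j\to\infty$ with $\delta$ fixed. The integrands $w_{\varepsilon_j}(x)$ and $w_{\varepsilon_j}(kx)$ are bounded by $1/\mu([ks,\infty))$ for $x\le s$ and converge off countable sets, which are $\mu$-null by Lemma~\ref{lem:atoms}. Dominated convergence gives
\[
\int_{(r,\,s/(1+\delta)]}w(x)\,\mu(dx)\le P(r<S\le s)\le\int_{(r/(1+\delta),\,s]}w(kx)\,\mu(dx).
\]
Let $\delta\downarrow0$. Then $k\downarrow1$, $w(kx)\to w(x)$ by right-continuity, and $w(kx)\le w(3s)$ once $\delta\le\frac12$. We obtain $\int_{(r,s)}w\,d\mu\le P(r<S\le s)\le\int_{[r,s]}w\,d\mu$, and the two bounds agree since $\mu$ has no atoms. Thus $\mu^{*n}(ds)=w(s)\,\mu(ds)$.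

This determines $w$: two right-continuous functions with this property agree $\mu$-almost everywhere, hence on a dense set by Lemma~\ref{lem:support}, hence everywhere. As every sequence $\varepsilon_j\to0$ has a subsequence with the same limit, $w_\varepsilon(x)\to w(x)$ as $\varepsilon\to0$ at every continuity point $x$ of $w$. Also $w>0$, for $w(x)=0$ would give $w=0$ on $(0,x]$ and $P(S\le x)=0$.

\emph{$w$ is a power.} Let $\lambda>0$. For all but countably many $x$, both $x$ and $\lambda x$ are continuity points of $w$, and then
\[
\frac{w(\lambda x)}{w(x)}=\lim_{\varepsilon\to0}\frac{G(\lambda\varepsilon x)}{G(\varepsilon x)}=\lim_{t\downarrow0}\frac{G(\lambda t)}{G(t)}=:\chi(\lambda),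
\]
which does not depend on $x$. By right-continuity $w(\lambda x)=\chi(\lambda)w(x)$ for all $x>0$. Hence $\chi(\lambda)=w(\lambda)/w(1)$ is positive and nondecreasing, and $\chi(\lambda\lambda')=\chi(\lambda)\chi(\lambda')$. The function $u\mapsto\log\chi(e^u)$ is additive, hence linear on the rationals, and nondecreasing, hence linear. So $w(x)=Cx^\rho$ with $C=w(1)>0$ and $\rho\ge0$.

If $\rho=0$, then $\mu^{*n}=C\mu$, so $C=1$, and the number $\varphi=\int e^{-x}\mu(dx)\in(0,1)$ satisfies $\varphi^n=\varphi$, which is impossible.
\end{proof}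

\begin{remark}\label{rem:rho1}
If $\rho=1$, the identity finishes the proof: $\varphi(t)=\int e^{-tx}\mu(dx)$ satisfies $\varphi^n=-C\varphi'$ and $\varphi(0+)=1$, so $\varphi(t)=(1+(n-1)t/C)^{-1/(n-1)}$, the Laplace transform of $\gamma(\frac1{n-1},\frac{n-1}C)$. For general $\rho$ we return to the independence hypothesis instead.
\end{remark}

\begin{remark}\label{rem:T2}
Apart from Lemma~\ref{lem:compare} and the continuity of $T$, this section is the only place where convexity, symmetry and (T2) are used. The strict inequality in (T2) confines $\{Q>1-\varepsilon\}$ to neighborhoods of the vertices $e_i$. The function $x_{(n)}+x_{(n-1)}-x_{(2)}-x_{(1)}$, $n\ge4$, satisfies (T1) and equals $1$ at $e_i$, but it equals $\sigma$ whenever $x\ge0$ has exactly two positive coordinates. For it, $Q$ near $1$ does not make $S$ close to a single $X_i$, and the proof of Lemma~\ref{lem:sandwich} breaks down.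
\end{remark}

\section{Nearly equal observations: existence of a density}\label{sec:density}

Proposition~\ref{prop:identity} transfers regularity from $\mu^{*n}$ to $\mu$, but we first need some regularity to transfer. It comes from estimating the mass of short intervals. Since $Q$ is scale invariant, the right intervals are those of fixed relative width. For $x>0$ and $0<\eta\le\frac12$ define the \emph{window} $J_\eta(x)$ and its mass by
\[
J_\eta(x)=[(1-\eta)x,(1+\eta)x]\subset[\tfrac12x,\tfrac32x],\qquad v_\eta(x)=\mu(J_\eta(x))>0 .
\]
Roughly, all $X_i$ lie in $J_\eta(x)$ if and only if $S\in J_\eta(nx)$ and $Q$ is at most of order $\eta$. By independence and Proposition~\ref{prop:identity}, $v_\eta(x)^n$ is then comparable to $\psi(\eta)\,x^\rho\,v_\eta(nx)$. We iterate this relation with the following rule, proved by induction on $m$: if $u_j>0$ and $\alpha_j>0$, then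
\begin{equation}\label{eq:iterate}
u_{j-1}^n\le\alpha_ju_j\quad(j\ge1)\qquad\Longrightarrow\qquad u_0\le u_m^{\,n^{-m}}\prod_{j=1}^m\alpha_j^{\,n^{-j}},
\end{equation}
and the same holds with both inequalities reversed. If $\alpha_j=\alpha\xi^j$, the product converges to $\alpha^{1/(n-1)}\xi^{n/(n-1)^2}$, because $\sum_{j\ge1}n^{-j}=\frac1{n-1}$ and $\sum_{j\ge1}jn^{-j}=\frac n{(n-1)^2}$. The outcome will be that $v_\eta(x)$ is comparable, locally uniformly in $x$, to
\[
\tau(\eta)=\psi(4c\eta/n)^{1/(n-1)},
\]
which does not depend on $x$. A measure that gives comparable mass to all windows of the same relative width is comparable to Lebesgue measure, by counting windows. Put $a=\rho/(n-1)$. The positive constants $K_1,K_2,K_3$ depend only on $\mu$, $n$ and $T$.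

\begin{lemma}\label{lem:upper}
$v_\eta(x)\le K_1x^a\tau(\eta)$ for $x>0$ and $0<\eta\le\frac12$.
\end{lemma}

\begin{proof}
If all $X_i$ lie in $J_\eta(x)$, then $S\in J_\eta(nx)$, $R(X)\le2\eta x$ and $S\ge nx/2$, so $Q\le4c\eta/n$ by \eqref{eq:QR}. By independence and Proposition~\ref{prop:identity},
\[
v_\eta(x)^n\le\psi(4c\eta/n)\,\mu^{*n}(J_\eta(nx))\le\tau(\eta)^{n-1}\,C(2nx)^\rho\,v_\eta(nx).
\]
Apply \eqref{eq:iterate} with $u_j=v_\eta(n^jx)\le1$ and $\alpha_j=\tau(\eta)^{n-1}C(2x)^\rho(n^\rho)^j$, and let $m\to\infty$.
\end{proof}

The lower bound has two difficulties. First, $S\in J_{\eta'}(nx)$ and $Q\le\varepsilon$ place the $X_i$ only in a window wider than $J_{\eta'}(x)$. The widths must therefore shrink along the iteration, by factors with a convergent product, and this requires values of $\psi$ at geometrically decreasing arguments. A doubling inequality controls them. Second, the factor $u_m^{n^{-m}}$ in \eqref{eq:iterate} can no longer be dropped.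

\begin{lemma}\label{lem:doubling}
There is $K_2\ge2$ with $\psi(2\varepsilon)\le K_2\psi(\varepsilon)$ for all $\varepsilon>0$. With $\nu=\log_2K_2$,
\begin{equation}\label{eq:poly}
\psi(\theta\varepsilon)\ge K_2^{-1}\theta^\nu\psi(\varepsilon)\qquad(0<\theta\le1,\ \varepsilon>0).
\end{equation}
\end{lemma}

\begin{proof}
Independence lets us compute $\psi(2\varepsilon)$ on the event $1<\overline X_n\le2$, of probability $p>0$, where relative and absolute widths are comparable. Let $\varepsilon\le\varepsilon_0:=1/(16nc)$, $d=4nc\varepsilon\le\frac14$, $L=\lceil8c^2\rceil$ and $\ell=d/L\le n\varepsilon/(2c)$. If $1<\overline X_n\le2$ and $Q\le2\varepsilon$, then $R(X)\le cQS\le d$. Let $j$ be the integer with $\min_iX_i\in[jd,(j+1)d)$. Then all $X_i$ lie in $I_j=[jd,(j+2)d)$, and $jd>\min_iX_i-d\ge\overline X_n-2d>\frac12$. Each $I_j$ is a union of $2L$ cells $[i\ell,(i+1)\ell)$, and each cell lies in at most two of the $I_j$. H\"older's inequality $(\sum_{i=1}^{2L}m_i)^n\le(2L)^{n-1}\sum_{i=1}^{2L}m_i^n$ gives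
\[
p\,\psi(2\varepsilon)\le\sum_{j:\,jd>1/2}\mu(I_j)^n\le2(2L)^{n-1}\sum_{I}\mu(I)^n,
\]
the last sum running over the cells $I\subset[\frac12,\infty)$. If all $X_i$ lie in one such cell, then $Q\le c\ell/(n/2)\le\varepsilon$. These events are disjoint for different cells, so $\sum_I\mu(I)^n\le\psi(\varepsilon)$. This proves the claim for $\varepsilon\le\varepsilon_0$; for $\varepsilon>\varepsilon_0$ use $\psi(2\varepsilon)\le1\le\psi(\varepsilon)/\psi(\varepsilon_0)$ and \eqref{eq:psipos}. For \eqref{eq:poly} choose $i\ge0$ with $2^{-i-1}<\theta\le2^{-i}$; then $\psi(\theta\varepsilon)\ge K_2^{-i-1}\psi(\varepsilon)$ and $K_2^{-i}=(2^{-i})^\nu\ge\theta^\nu$.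
\end{proof}

\begin{lemma}\label{lem:lower}
For $x>0$ and $0<\eta\le\frac12$,
\[
v_\eta(x)\ge K_3\,x^a\,\tau(\eta)\,\limsup_{m\to\infty}v_{\eta/e}(n^mx)^{n^{-m}} .
\]
\end{lemma}

\begin{proof}
Let $y>0$, $0<\theta\le1$, $\eta'>0$ and $(1+\theta)\eta'\le\frac12$. If $S\in J_{\eta'}(ny)$ and $Q\le\theta\eta'/(2nc)$, then $\overline X_n\in J_{\eta'}(y)$ and $R(X)\le cQS\le\theta\eta'\overline X_n/2\le\theta\eta'y$, so all $X_i$ lie in $J_{(1+\theta)\eta'}(y)$ by \eqref{eq:QR}. By independence and Proposition~\ref{prop:identity},
\begin{equation}\label{eq:step}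
v_{(1+\theta)\eta'}(y)^n\ge\psi\big(\theta\eta'/(2nc)\big)\,C(ny/2)^\rho\,v_{\eta'}(ny).
\end{equation}
Put $\eta_0=\eta$ and $\eta_j=\eta_{j-1}/(1+2^{-j})$. Since $\prod_j(1+2^{-j})\le\exp(\sum_j2^{-j})=e$, we have $\eta/e\le\eta_j\le\eta$. Use \eqref{eq:step} with $y=n^{j-1}x$, $\theta=2^{-j}$, $\eta'=\eta_j$. The argument of $\psi$ is at least $\frac{2^{-j}}{8ec^2}\cdot\frac{4c\eta}n$, so by \eqref{eq:poly} the numbers $u_j=v_{\eta_j}(n^jx)$ satisfy $u_{j-1}^n\ge\alpha_ju_j$ with
\[
\alpha_j=K_2^{-1}(8ec^2)^{-\nu}\,\tau(\eta)^{n-1}\,C(x/2)^\rho\,\big(2^{-\nu}n^\rho\big)^j .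
\]
Apply the reversed form of \eqref{eq:iterate}, use $u_m\ge v_{\eta/e}(n^mx)$, and let $m\to\infty$.
\end{proof}

For the law $\gamma(a,b)$ the mass $v_{\eta'}(y)$ equals $e^{-(1-\eta')y/b}$ up to polynomial factors as $y\to\infty$, so the last factor in Lemma~\ref{lem:lower} is $e^{-(1-\eta/e)x/b}$: it carries the exponential part of the density. In general we must show that the mass of distant windows decays at most exponentially, at a rate independent of their relative width. For $\mu^{*N}$ and the window at $Nx$ such a bound follows from the law of large numbers, and Proposition~\ref{prop:identity}, iterated, carries it over to $\mu$.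

\begin{lemma}\label{lem:far}
There is a continuous function $\omega:(0,\infty)\to(0,\infty)$ such that
\[
\liminf_{m\to\infty}v_{\eta'}(n^mx)^{n^{-m}}\ge\omega(x)\qquad(x>0,\ 0<\eta'\le\tfrac12).
\]
\end{lemma}

\begin{proof}
\emph{Comparison of $\mu^{*n^m}$ with $\mu$.} Define $\kappa_0=1$ and $\kappa_{m+1}(s)=Cs^\rho\kappa_m(s/n)^n$. Each $\kappa_m$ is a positive constant times a nonnegative power of $s$, so it is nondecreasing, and the inequality of arithmetic and geometric means gives $\prod_{i=1}^n\kappa_m(s_i)\le\kappa_m(s/n)^n$ when $s_i>0$, $\sum_is_i=s$. We claim that $\mu^{*n^m}(ds)\le\kappa_m(s)\mu(ds)$. This is an equality for $m=0$. If it holds for $m$, then the $n$-fold product of $\mu^{*n^m}$ is at most $\prod_i\kappa_m(s_i)\mu(ds_i)\le\kappa_m(\sum_is_i/n)^n\prod_i\mu(ds_i)$, and taking images under the sum gives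
\[
\mu^{*n^{m+1}}(ds)\le\kappa_m(s/n)^n\mu^{*n}(ds)=\kappa_{m+1}(s)\mu(ds).
\]
From $\kappa_{m+1}(n^{m+1}y)=C(n^{m+1}y)^\rho\kappa_m(n^my)^n$ we get, by induction,
\[
n^{-m}\log\kappa_m(n^my)=\sum_{j=1}^mn^{-j}\big(\log C+\rho j\log n+\rho\log y\big)\le B(y),
\]
where $B(y)=\sum_{j\ge1}n^{-j}(|\log C|+\rho j\log n+\rho|\log y|)$ is finite and continuous in $y>0$.

\emph{Lower bound for $\mu^{*N}$.} The mean of $\mu$ need not equal $x$, and is not yet known to be finite, so we extract from $\mu$ a piece with mean $x$. Let $A=(0,x/2]$, $A'=[2x,4x]$ and $\beta(x)=\min(\mu(A),\mu(A'))$. As $F$ is continuous and $E=[0,\infty)$, the function $\beta$ is continuous and positive. The conditional laws $\mu(\cdot\mid A)$ and $\mu(\cdot\mid A')$ have means $\le x/2$ and $\ge2x$, so some mixture $\mu'=\alpha\mu(\cdot\mid A)+(1-\alpha)\mu(\cdot\mid A')$, $0<\alpha<1$, has mean $x$. Moreover $\beta(x)\mu'\le\mu$, and hence $\beta(x)^N(\mu')^{*N}\le\mu^{*N}$. The law $\mu'$ has bounded support, so the weak law of large numbers gives $(\mu')^{*N}(J_{\eta'}(Nx))\ge\frac12$ for large $N$. With $N=n^m$,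 and $\kappa_m\le\kappa_m(\frac32Nx)\le e^{NB(3x/2)}$ on $J_{\eta'}(Nx)$, we obtain
\[
\tfrac12\beta(x)^N\le\mu^{*N}(J_{\eta'}(Nx))\le e^{NB(3x/2)}\,v_{\eta'}(Nx).
\]
Taking $N$th roots proves the lemma with $\omega(x)=\beta(x)e^{-B(3x/2)}$.
\end{proof}

\begin{proposition}\label{prop:bounded}
The law $\mu$ has a density $f$, and on each compact interval $I\subset(0,\infty)$ the function $f$ lies almost everywhere between two positive constants.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:upper}, \ref{lem:lower} and~\ref{lem:far}, for each $I$ there is $\Lambda_I\ge1$ with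
\begin{equation}\label{eq:twosided}
\Lambda_I^{-1}\tau(\eta)\le v_\eta(x)\le\Lambda_I\tau(\eta)\qquad(x\in I,\ 0<\eta\le\tfrac12).
\end{equation}
We show that $\tau(\eta)$ is comparable to $\eta$. Let $\Lambda=\Lambda_{[1,2]}$. For $x\in[1,2]$ we have $[x-\eta,x+\eta]\subset J_\eta(x)\subset[x-2\eta,x+2\eta]$. The points $1+5i\eta\in[1,2]$, $i\ge0$, are at least $1/(5\eta)$ in number and their windows are disjoint, of total mass at most $1$; so $\tau(\eta)\le5\Lambda\eta$. The points $1+i\eta\in[1,2]$, $i\ge0$, are at most $1+1/\eta\le2/\eta$ in number and their windows cover $[1,2]$; so $\tau(\eta)\ge\mu([1,2])\,\eta/(2\Lambda)$.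

An interval $[u,u']\subset I$ with $u<u'\le3u$ is the window $J_\eta(x)$ with $x=(u+u')/2\in I$ and $\eta=(u'-u)/(u+u')\le\frac12$, and $\eta/(u'-u)$ lies between $1/(2\max I)$ and $1/(2\min I)$. By \eqref{eq:twosided}, $(F(u')-F(u))/(u'-u)$ lies between two positive constants that depend only on $I$. Cutting longer intervals into such pieces, we see that $F$ is Lipschitz on $I$. A Lipschitz function is absolutely continuous: it is differentiable almost everywhere and is the integral of its derivative. So $f=F'$ is a density of $\mu$, and it obeys the same two bounds.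
\end{proof}

Now convolution improves boundedness to continuity. Recall that the convolution of a function $p\in L^1(\mathbb R)$ with a bounded function $q$ is continuous, since $|p*q(s)-p*q(s')|\le\|q\|_\infty\|p(s-\cdot)-p(s'-\cdot)\|_1$ and translation is continuous in $L^1$. Our $f$ may be unbounded near $0$, as gamma densities with $a<1$ are, but in $\int_0^sp(t)q(s-t)\,dt$ the two arguments cannot both be small.

\begin{lemma}\label{lem:conv}
If $p,q\in L^1(0,\infty)$ are essentially bounded on compact subsets of $(0,\infty)$, then $p*q(s)=\int_0^sp(t)q(s-t)\,dt$ is continuous on $(0,\infty)$.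
\end{lemma}

\begin{proof}
Let $0<s_1<s_2<\infty$. Let $p_0$ and $p_1$ be the restrictions of $p$ to $(0,s_1/4)$ and $[s_1/4,s_2]$, extended by zero, and define $q_0,q_1$ from $q$ in the same way. For $s\in(s_1,s_2)$ we have $p*q(s)=(p_0+p_1)*(q_0+q_1)(s)$ and $p_0*q_0(s)=0$, since $p_0*q_0$ vanishes on $[s_1/2,\infty)$. Each of the remaining terms $p_0*q_1$, $p_1*q_0$, $p_1*q_1$ is a convolution of an integrable with a bounded function.
\end{proof}

\begin{proposition}\label{prop:cont}
The law $\mu$ has a continuous and strictly positive density on $(0,\infty)$.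
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:bounded}, Lemma~\ref{lem:conv} and induction, $f^{*j}$ is continuous for $j\ge2$; at each step the previous power is integrable and bounded on compact sets. By Proposition~\ref{prop:identity}, $f(s)=C^{-1}s^{-\rho}f^{*n}(s)$ almost everywhere, and the right side is continuous. A continuous function that is almost everywhere at least a positive constant on an interval is positive on that interval.
\end{proof}

\section{The equation for the density}\label{sec:equation}

From now on $f$ is the continuous positive density and $g=\log f$. We first derive the analogue of \eqref{eq:two}. Let $U=\{z\in Z:T(z)\le1\}$. For $z\in Z$ we have $\min_iz_i\le0\le\max_iz_i$, so $|z_i|\le R(z)$. From $c^{-1}R\le T\le cR$ it follows that $|u_i|\le c$ for $u\in U$ and that $U$ contains a neighborhood of $0$ in $Z$. So $U$ is compact with volume $0<|U|<\infty$. For the range and $n=3$ it is a hexagon as in Figure~\ref{fig:simplex}.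

\begin{lemma}\label{lem:eq}
There is a function $H$ on $(0,\frac1{2c}]$ such that for all $x>0$ and $0<t\le\frac1{2c}$,
\begin{equation}\label{eq:functional}
\frac1{|U|}\int_U\exp\Big(\sum_{i=1}^n\big[g(x+txu_i)-g(x)\big]\Big)\,du=H(t).
\end{equation}
\end{lemma}

\begin{proof}
In the coordinates $m(\mathbf 1+z)$ of Section~\ref{sec:intro}, homogeneity and translation invariance give $T(m(\mathbf 1+z))=mT(z)$, and the sum of the coordinates is $nm$. So $Q\le t/n$ corresponds to $z\in tU$, and $tU\subset Z_+$ because $|z_i|\le ct\le\frac12$ there. By independence, \eqref{eq:polar} and the substitution $z=tu$, for Borel sets $B\subset(0,\infty)$,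
\[
\psi(t/n)\,P(\overline X_n\in B)=\sqrt n\,|U|\,t^{n-1}\int_Bm^{n-1}\Phi_t(m)\,dm,\qquad
\Phi_t(m)=\frac1{|U|}\int_U\prod_{i=1}^nf(m+tmu_i)\,du .
\]
The function $\Phi_t$ is positive, and it is continuous by dominated convergence, since for $m$ in a compact set the arguments of $f$ stay in a compact subset of $(0,\infty)$. Thus for each $t$ the function $\sqrt n\,|U|t^{n-1}m^{n-1}\Phi_t(m)/\psi(t/n)$ is a continuous density of $\overline X_n$, and two continuous densities of one law coincide. Hence $\Phi_t(m)/\Phi_t(1)$ does not depend on $t$, and as $t\to0$ it tends to $f(m)^n/f(1)^n$. So $\Phi_t(m)/f(m)^n=\Phi_t(1)/f(1)^n=:H(t)$, which is \eqref{eq:functional}.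
\end{proof}

If $g$ were $C^2$, expanding \eqref{eq:functional} to order $t^2$ would show that $x^2g''(x)$ is constant. We know only that $g$ is continuous, and we do not know that $(H(t)-1)/t^2$ converges. But the left side of \eqref{eq:functional} is monotone in the values of $g$ near $x$, so we may compare $g$ with smooth functions. Say that $\phi$ \emph{touches $g$ from above} (\emph{from below}) \emph{at $x$} if $\phi$ is $C^2$ near $x$, $\phi(x)=g(x)$, and $\phi\ge g$ ($\phi\le g$) near $x$. Put
\[
M=\frac1{|U|}\int_U\sum_iu_i^2\,du>0,\qquad A^+=\frac2M\limsup_{t\to0}\frac{H(t)-1}{t^2},\qquad A^-=\frac2M\liminf_{t\to0}\frac{H(t)-1}{t^2}.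
\]

\begin{lemma}\label{lem:touch}
If $\phi$ touches $g$ from above at $x$, then $x^2\phi''(x)\ge A^+$. If $\phi$ touches $g$ from below at $x$, then $x^2\phi''(x)\le A^-$. Moreover $-\infty<A^-\le A^+<\infty$.
\end{lemma}

\begin{proof}
By Taylor's formula, $\sigma(u)=0$ and $|u_i|\le c$,
\[
\sum_i\big[\phi(x+txu_i)-\phi(x)\big]=\tfrac12x^2\phi''(x)\,t^2\sum_iu_i^2+o(t^2)
\]
uniformly in $u\in U$. Since $e^y=1+y+O(y^2)$, the left side of \eqref{eq:functional} with $\phi$ in place of $g$ equals $1+\frac12Mx^2\phi''(x)t^2+o(t^2)$. For small $t$ this quantity is $\ge H(t)$ if $\phi$ touches from above and $\le H(t)$ if $\phi$ touches from below. This gives the first two claims.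

For finiteness it suffices to find one touching function of each kind. Let $N>4(\max_{[1,2]}g-\min_{[1,2]}g)$ and $\zeta(x)=N(x-\frac32)^2$. At $x=1$ and $x=2$ the function $g-\zeta$ is smaller than its value $g(\frac32)$ at $\frac32$, so its maximum over $[1,2]$ is attained at an interior point $x_*$. There $\zeta$ plus a constant touches $g$ from above, and $A^+\le2Nx_*^2$. At $x=1$ and $x=2$ the function $g+\zeta$ is larger than $g(\frac32)$, so its minimum is attained at an interior point $x_{**}$. There $-\zeta$ plus a constant touches $g$ from below, and $A^-\ge-2Nx_{**}^2$.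
\end{proof}

The asymmetry in Lemma~\ref{lem:touch} works in our favor: the larger number $A^+$ acts as a lower bound for ``$x^2g''$'' and the smaller number $A^-$ as an upper bound. To make this precise we need the following test for convexity.

\begin{lemma}\label{lem:convex}
Let $\Psi$ be continuous on $(0,\infty)$. If $\phi''(x)\ge0$ whenever $\phi$ touches $\Psi$ from above at a point $x$, then $\Psi$ is convex.
\end{lemma}

\begin{proof}
Otherwise there are $x_1<x_0<x_2$ with $\Psi(x_0)>\ell(x_0)$, where $\ell$ is the affine function that agrees with $\Psi$ at $x_1$ and $x_2$. Let $\phi_0(x)=\ell(x)+\epsilon(x-x_1)(x_2-x)$ with $\epsilon>0$ so small that $\Psi(x_0)>\phi_0(x_0)$. The function $\Psi-\phi_0$ vanishes at $x_1,x_2$ and is positive at $x_0$, so its maximum over $[x_1,x_2]$ is attained at an interior point. There $\phi_0$ plus a constant touches $\Psi$ from above, and $\phi_0''=-2\epsilon<0$.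
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, direct part]
Let $\Psi_+=g+A^+\log x$. If $\phi$ touches $\Psi_+$ from above at $x$, then $\phi-A^+\log x$ touches $g$ from above, and Lemma~\ref{lem:touch} gives $x^2\phi''(x)+A^+\ge A^+$. By Lemma~\ref{lem:convex}, $\Psi_+$ is convex. Let $\Psi_-=-g-A^-\log x$. If $\phi$ touches $\Psi_-$ from above at $x$, then $-\phi-A^-\log x$ touches $g$ from below, and Lemma~\ref{lem:touch} gives $-x^2\phi''(x)+A^-\le A^-$. So $\Psi_-$ is convex as well.

The sum $\Psi_++\Psi_-=(A^+-A^-)\log x$ is convex. Since $A^+-A^-\ge0$ and the logarithm is strictly concave, $A^+=A^-=:A$. Then $g+A\log x$ and its negative are both convex, so $g+A\log x$ is affine, and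
\[
f(x)=e^{\kappa}x^{-A}e^{\beta x}\qquad(x>0)
\]
for some real $\beta,\kappa$. Integrability at $0$ forces $A<1$. Then $x^{-A}$ is not integrable at $\infty$, so $\beta<0$. Thus $\mu=\gamma(1-A,-1/\beta)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{LS} Gwo Dong Lin and Jordan M. Stoyanov, \emph{New Characterizations of the Gamma Distribution via Independence of Two Statistics by Using Anosov's Theorem}, arXiv:2207.11473 (2022).
\end{thebibliography}
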